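# The degree of a Bernstein–Sato polynomial is at least the degree of the polynomial

## 1. The degree bound

**Theorem A.** Let $K$ be a field of characteristic $0$ and let $P\in K[x_1,\dots,x_n]$ be a nonzero homogeneous polynomial of degree $d$. Let $b(s)\in K[s]$ be its Bernstein–Sato polynomial. Then $\deg b\ge d$. More generally, if $b\ne 0$ is *any* polynomial in $K[s]$ for which there is a differential operator $Q=Q(s,x,\partial/\partial x)$ with coefficients in $K[s,x_1,\dots,x_n]$ such that
$$Q\,P^{s}=b(s)\,P^{s-1}, \tag{1}$$
then $\deg b\ge d$.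

The first assertion is stated as a conjecture in the source of the problem: Sergio Caracciolo, Alan D. Sokal and Andrea Sportiello, "Algebraic/combinatorial proofs of Cayley-type identities for derivatives of determinants and pfaffians", arXiv:1105.6270 (2011). So the conjecture is true. Let us unpack the statement.

Write $x=(x_1,\dots,x_n)$ and $\partial_i=\partial/\partial x_i$. For $\beta\in\mathbb Z_{\ge0}^n$ put $|\beta|=\sum\beta_i$, $\beta!=\prod\beta_i!$, $\partial^\beta=\prod\partial_i^{\beta_i}$, and let $[x^\beta]g$ be the coefficient of $x^\beta$ in $g$.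

**The symbol $P^s$.** Here $s$ is an indeterminate. The identity (1) lives in the free rank-one module $K[s,x,1/P]\,P^s$ with generator called $P^s$. On it $x_i$ and $s$ act by multiplication, and
$$\partial_i\,(g\,P^s)=\Bigl(\partial_i g+s\,g\,\frac{\partial_iP}{P}\Bigr)P^s .$$
This is the usual chain rule, and $P^{s-1}$ means $P^{-1}\cdot P^s$. For instance, if $P=x_1x_2$, then $\partial_1P^s=s\,x_1^{-1}P^s=s\,x_2P^{s-1}$.

**The polynomial $b$.** If (1) holds for $(Q,b)$, it holds for $(hQ,hb)$ for every $h\in K[s]$, because $s$ commutes with everything. Sums are also allowed. So the polynomials $b$ that occur in (1) form an ideal of $K[s]$. It is nonzero by Bernstein's theorem, and its monic generator is the *Bernstein–Sato polynomial* $b_P$, the monic polynomial of least degree that occurs. The proof below never uses that $b$ is minimal, which is why the second half of Theorem A is no harder than the first.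

**The convention.** Usually one writes $Q\,P^{s+1}=b(s)P^s$. Ours differs by the substitution $s\mapsto s+1$, which does not change the degree.

**What the theorem forbids.** The bound concerns only $\deg b$. The order of $Q$, the degree of $Q$ in $s$ and its coefficients are unrestricted. However complicated an operator we choose, it cannot turn $P^s$ into $P^{s-1}$ at the price of a factor of degree less than $d$.

## 2. Computations by hand

**Degree one, and a first factor.** Let $P$ be nonconstant and put $s=0$ in (1). Then $P^s$ becomes $1$, and we get $Q(0,x,\partial)\cdot 1=b(0)P^{-1}$ in $K[x,1/P]$. The left side is a polynomial and $P^{-1}$ is not, so $b(0)=0$. (Section 4 justifies such substitutions.) Hence $s\mid b(s)$ and $\deg b\ge1$, which settles $d=1$.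

**One variable.** Let $P=x^d$, $d\ge1$, and write $[y]_k=y(y-1)\cdots(y-k+1)$. Let $Q=\sum_{j,k}q_{jk}(s)\,x^j\partial^k$ satisfy (1). Then
$$Q\,x^{ds}=\sum_{j,k}q_{jk}(s)\,[ds]_k\,x^{ds-k+j}.$$
Comparing coefficients of $x^{ds-d}$,
$$b(s)=\sum_{k=j+d}q_{jk}(s)\,[ds]_k .$$
Every $k$ in this sum is at least $d$, so $[ds]_k$ is divisible by $[ds]_d$, a polynomial in $s$ of degree $d$. Hence $[ds]_d\mid b(s)$ and $\deg b\ge d$. The operator $Q=d^{-d}\partial^d$ attains the bound, with $b(s)=\prod_{k=0}^{d-1}(s-k/d)$. So Theorem A holds for $n=1$, and equality occurs.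

**Several variables: examples.** For $P=x_1\cdots x_d$ the operator $\partial_1\cdots\partial_d$ gives $b(s)=s^d$. For $P=x_1^2+\dots+x_n^2$ the Laplacian $\Delta=\sum\partial_i^2$ gives
$$\Delta P^s=\bigl(2ns+4s(s-1)\bigr)P^{s-1}=4s\Bigl(s-1+\frac n2\Bigr)P^{s-1}.$$
For the $2\times2$ determinant $P=x_{11}x_{22}-x_{12}x_{21}$ we have
$$\partial_{11}\partial_{22}P^s=sP^{s-1}+s(s-1)x_{11}x_{22}P^{s-2},$$
$$\partial_{12}\partial_{21}P^s=-sP^{s-1}+s(s-1)x_{12}x_{21}P^{s-2}.$$
The difference is $\bigl(2s+s(s-1)\bigr)P^{s-1}=s(s+1)P^{s-1}$. This is the case $d=2$ of Cayley's identity: for the $d\times d$ determinant, $\det(\partial)\,P^s=s(s+1)\cdots(s+d-1)P^{s-1}$.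

In each example the displayed operator shows that $\deg b_P\le d$. Theorem A will show that nothing smaller is possible.

## 3. Where divisibility in $K[s]$ runs out

The one-variable proof suggests a plan for $n$ variables. Since $P^{s-1}$ has degree $d$ less than $P^s$, only the terms $x^\alpha\partial^\beta$ of $Q$ with $|\beta|=|\alpha|+d$ matter, so $|\beta|\ge d$. We would like a polynomial in $s$ of degree $d$ that divides $\partial^\beta P^s$ for all $|\beta|\ge d$.

This already fails for $P=x_1x_2$:
$$\partial_1^2P^s=s(s-1)\,x_2^2\,P^{s-2},\qquad \partial_1\partial_2P^s=s^2\,P^{s-1}.$$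
The greatest common divisor of $s(s-1)$ and $s^2$ is $s$, of degree $1$. Different derivatives of the same order bring different factors, and a combination $Q$ might a priori cancel down to the common one.

A second attempt is to estimate growth. Put $s=m$ for $m=1,2,\dots$ and apply the operators $Q(m)=Q(m,x,\partial)$ one after another. From $Q(m)P^m=b(m)P^{m-1}$ we get
$$Q(1)Q(2)\cdots Q(N)\,P^N=b(1)b(2)\cdots b(N). \tag{2}$$
If the left operator is written as $\sum_\beta g_\beta\partial^\beta$ with polynomial coefficients $g_\beta$, evaluating (2) at $x=0$ gives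
$$\sum_{\beta}g_\beta(0)\;\beta!\;[x^\beta]P^N=b(1)b(2)\cdots b(N). \tag{3}$$
Only terms with $|\beta|=dN$ survive, since $P^N$ is homogeneous of degree $dN$. So the left side carries factorials of total size $dN$, while the right side is roughly $(N!)^{\deg b}$. This looks like a proof, but over $\mathbb C$ the inequality points the wrong way. The triangle inequality bounds the sum in (3) from *above*, and so can only bound $\deg b$ from above. A lower bound would have to exclude cancellation among the terms.

Now take $K=\mathbb Q$ and suppose all coefficients in sight are integral at a prime $p$. The ultrametric inequality again bounds the $p$-adic absolute value of the sum from above, but for valuations this is a bound from *below*: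
$$v_p\bigl(b(1)\cdots b(N)\bigr)\ \ge\ \min_{|\beta|=dN}v_p(\beta!).$$
Cancellation can only help. The two sides can be estimated for fixed $p$ as $N\to\infty$.

* Legendre's formula says $v_p(k!)=(k-s_p(k))/(p-1)$, where $s_p(k)$ is the sum of the base-$p$ digits of $k$, which is $O(\log k)$. So $v_p(\beta!)$ is $dN/(p-1)$ up to $O(\log N)$, *however $\beta$ is distributed over the $n$ variables*. The quantity lost when passing from $(2N)!$ to $(N!)^2$ is $\binom{2N}{N}\ge2^N$, which is exponential in size, but its $p$-adic valuation is only $O(\log N)$.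
* If $b(s)=\prod_{i=1}^e(s+\alpha_i)$ with $p$-integral $\alpha_i$, then about $N/p$ of the numbers $m+\alpha_i$, $1\le m\le N$, can be divisible by $p$, about $N/p^2$ by $p^2$, and so on. So each $i$ contributes at most about $N(1/p+1/p^2+\cdots)=N/(p-1)$.

Hence $eN/(p-1)\ge dN/(p-1)-O(\log N)$, and $e\ge d$. For $P=x_1x_2$ the two sides of (3) are both $(N!)^2$.

For a complete proof we must treat a general field $K$, irrational roots $-\alpha_i$, integers $m$ with $b(m)=0$, and the logarithmic error terms. The argument uses only the integer specializations of (1) and the order of vanishing at $0$, so we state it for power series.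

## 4. Integer exponents and power series: the strong form

The *order* of $0\ne f\in K[[x]]$ is the least degree of a monomial occurring in $f$. For $P\ne0$ a polynomial and $a$ a point, $\operatorname{mult}_aP$ is the order of $P(x+a)$ at $0$. For example, $x_1^2+x_2^3$ has order $2$, and its multiplicity at $(0,1)$ is $0$.

**Theorem B.** Let $0\ne f\in K[[x]]$ have order $d$. Let $Q(s)=\sum_{j,\beta}q_{j\beta}(x)\,s^j\partial^\beta$ be a finite sum with $q_{j\beta}\in K[[x]]$, and let $0\ne b\in K[s]$. Assume:

1. $Q(m)f^m=b(m)f^{m-1}$ in $K[[x]]$ for all integers $m\ge1$;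
2. all coefficients of $f$ and of the $q_{j\beta}$ lie in one finitely generated subring $A\subset K$.

Then $\deg b\ge d$.

**Corollary.** Let $0\ne P\in K[x]$.

(i) $\deg b_P\ge\max_{a\in\overline K^n}\operatorname{mult}_aP$.

(ii) For $a\in K^n$, the local $b$-function $b_{P,a}$, defined as $b_P$ but with coefficients of $Q$ in $\mathcal O_a[s]$, $\mathcal O_a=K[x]_{\mathfrak m_a}$, satisfies $\deg b_{P,a}\ge\operatorname{mult}_aP$.

These bounds are sharp.

**Step 1: specialize $s$, to get Theorem A from Theorem B.** For an integer $m$, consider the map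
$$K[s,x,1/P]\,P^s\to K[x,1/P],\qquad g\,P^s\mapsto g|_{s=m}\,P^m .$$
It commutes with $x_i$, turns $s$ into $m$, and commutes with $\partial_i$, since
$$\partial_i\bigl(g|_{s=m}P^m\bigr)=\Bigl(\partial_ig|_{s=m}+m\,g|_{s=m}\frac{\partial_iP}{P}\Bigr)P^m .$$
Applied to (1) with $m\ge1$, it gives $Q(m,x,\partial)P^m=b(m)P^{m-1}$ in $K[x,1/P]$. Both sides lie in $K[x]$, and this is hypothesis 1. Write $Q$ with coefficients to the left of the $\partial$'s. Only finitely many elements of $K$ occur as coefficients of $P$ and $Q$, and the ring they generate serves as $A$, so hypothesis 2 holds. A nonzero homogeneous polynomial of degree $d$ has order $d$ at $0$. So Theorem B implies Theorem A.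

**Step 2: translate, to get the Corollary from Theorem B.** For (i), the pair $(Q,b_P)$ may be regarded over $\overline K$. Translating $a$ to $0$ commutes with the $\partial_i$, so (1) holds for $P(x+a)$ with the translated operator and the same $b_P$. Argue as in Step 1, with order $\operatorname{mult}_aP$.

For (ii), translate $a$ to $0$. The coefficients of $Q$ have the form $g/h$ with $g\in K[s,x]$ and one common $h\in K[x]$, $h(0)\ne0$. In $K[[x]]$,
$$\frac1h=h(0)^{-1}\sum_{k\ge0}\Bigl(1-\frac{h}{h(0)}\Bigr)^k ,$$
so all the expansions $g/h$ have coefficients in the ring generated by the coefficients of the $g$'s and of $h$ and by $h(0)^{-1}$. Adding the coefficients of $P$ gives $A$. The specialization $s=m$ works as in Step 1 and gives hypothesis 1 in $\mathcal O_0[1/P]$. Both sides lie in $\mathcal O_0\subset K[[x]]$, and the inclusion is compatible with $\partial_i$. Theorem B applies.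

**Step 3: sharpness.** For $P=x_1^d$, $P=x_1\cdots x_d$, and the $d\times d$ determinant (which is irreducible), Section 2 displays operators with
$$b(s)=\prod_{k=0}^{d-1}\Bigl(s-\frac kd\Bigr),\qquad b(s)=s^d,\qquad b(s)=s(s+1)\cdots(s+d-1),$$
all of degree $d=\operatorname{mult}_0P$. By (i) and (ii), neither $b_P$ nor $b_{P,0}$ can have smaller degree. Both are monic and divide the displayed polynomial, so both equal it. $\square$

It remains to prove Theorem B.

## 5. Valuations, and the divisibility of $\beta!$

Fix a prime $p$. On $\mathbb Q$ let $v_p$ be the $p$-adic valuation, with $v_p(0)=\infty$. If $L$ is a number field, choose a prime ideal of its ring of integers above $p$ and divide the corresponding valuation by its value at $p$. The result $v$ satisfies $v(yz)=v(y)+v(z)$ and $v(y+z)\ge\min(v(y),v(z))$, and it extends $v_p$. Its values are rational but need not be integers: in $\mathbb Q(i)$ with $p=2$, the equation $(1+i)^2=2i$ gives $v(1+i)=\tfrac12$.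

Let $O=\{y\in L:v(y)\ge0\}$, a ring. We use twice that *a root $y\in L$ of a monic polynomial with coefficients in $O$ lies in $O$*. Indeed, suppose $y^k=-\sum_{j<k}c_jy^j$ with $c_j\in O$ and $v(y)<0$. Then each term on the right has valuation at least $j\,v(y)>k\,v(y)$, while the left side has valuation $k\,v(y)$, a contradiction. In particular, algebraic integers in $L$ lie in $O$.

The first lemma gives the lower bound for the factorials.

**Lemma 1.** Let $\beta\in\mathbb Z_{\ge0}^n$ with $|\beta|\ge D$, where $D\in\mathbb Z_{\ge0}$. Then
$$v_p(\beta!)\ \ge\ \frac{D}{p-1}-n\bigl(1+\log_p(D+1)\bigr).$$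

*Proof.* Choose $\beta'\le\beta$ componentwise with $|\beta'|=D$. Then $\beta'!$ divides $\beta!$, so we may assume $|\beta|=D$. An integer $k\ge1$ has $\lfloor\log_pk\rfloor+1$ digits in base $p$, each at most $p-1$, so $s_p(k)\le(p-1)(1+\log_p(k+1))$. This also holds for $k=0$. By Legendre's formula, and since $\beta_i\le D$,
$$v_p(\beta!)=\sum_{i=1}^n\frac{\beta_i-s_p(\beta_i)}{p-1}\ \ge\ \frac D{p-1}-n\bigl(1+\log_p(D+1)\bigr).\qquad\square$$

## 6. How divisible a product of shifted integers can be

The second lemma bounds from above the contribution of one root of $b$. For $\alpha=0$ and $m_0=0$ the sum in it is $v_p(N!)=(N-s_p(N))/(p-1)$. For $\alpha=i\in\mathbb Q(i)$ and $p=3$ every term is $0$, because $m^2+1$ is never divisible by $3$; so the bound can be far from equality.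

**Lemma 2.** Let $L$ be a number field, Galois over $\mathbb Q$, and let $v$ be a valuation on $L$ extending $v_p$. Let $\alpha\in L$ with $v(\alpha)\ge0$, and let $m_0\ge0$ be an integer with $m+\alpha\ne0$ for all integers $m>m_0$. Then for $N\ge2$
$$\sum_{m=m_0+1}^{m_0+N}v(m+\alpha)\ \le\ \frac N{p-1}+O(\log N),$$
with implied constant independent of $N$.

*Proof.* **Step 1: count residue classes.** All terms are $\ge0$ and finite. Let $\mu_N$ be the largest. Let $r>0$ be real. If $v(m+\alpha)\ge r$ and $v(m'+\alpha)\ge r$, then $v_p(m-m')\ge r$. Since $v_p(m-m')$ is an integer or $\infty$, we get $m\equiv m'\bmod p^{\lceil r\rceil}$. Among $N$ consecutive integers, a residue class modulo $p^{\lceil r\rceil}$ has at most $N/p^{\lceil r\rceil}+1$ members. So at most that many of the $m$'s satisfy $v(m+\alpha)\ge r$, and none do if $r>\mu_N$. Since a real number $w\ge0$ is the integral over $r>0$ of the indicator of $\{r\le w\}$,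
$$\sum_{m}v(m+\alpha)=\int_0^{\mu_N}\#\{m:v(m+\alpha)\ge r\}\,dr\ \le\ \sum_{j\ge1}\frac N{p^j}+\mu_N=\frac N{p-1}+\mu_N .$$

**Step 2: bound the largest term by a norm.** The purpose is to show $\mu_N=O(\log N)$. Let $D_0\ge1$ be an integer such that $D_0\alpha$ is an algebraic integer, and put $y=D_0(m+\alpha)$ for some $m$ in the range. Then $y\ne0$, and all conjugates $\sigma(y)$, $\sigma\in\operatorname{Gal}(L/\mathbb Q)$, are algebraic integers in $L$, so $v(\sigma(y))\ge0$. One of them is $y$ itself. Hence
$$v(m+\alpha)\le v(y)\le v\Bigl(\prod_\sigma\sigma(y)\Bigr)=v_p\bigl(N_{L/\mathbb Q}(y)\bigr).$$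
The norm is a nonzero integer. Fixing an embedding $L\subset\mathbb C$, its absolute value is at most
$$\Bigl(D_0\bigl(m_0+N+\max_\sigma|\sigma(\alpha)|\bigr)\Bigr)^{[L:\mathbb Q]} .$$
A nonzero integer $z$ has $v_p(z)\le\log_p|z|$. So $\mu_N=O(\log N)$. $\square$

Step 2 is where it matters that $\alpha$ is algebraic: $m+\alpha$ cannot be extremely close to $0$ $p$-adically, because its norm would then be too large.

## 7. Proof of Theorem B

Let $e=\deg b$. If $d=0$ there is nothing to prove, so let $d\ge1$.

**Step 1: make $b$ monic.** Divide $Q$ and $b$ by the leading coefficient of $b$. Enlarge $A$ so that it contains the inverse of the old leading coefficient and the coefficients of the new $b$. It is still finitely generated: $A=\mathbb Z[a_1,\dots,a_r]\subset K$. Monicity ensures that each factor $b(m)$ is a product of $e$ numbers $m+\alpha_i$ with nothing else hidden in it.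

**Step 2: reduce to a number field.** We want valuations over $p$ and norms, so we move all coefficients to a number field. Let $0\ne c_0\in A$ be a coefficient of $f$ at a monomial of degree $d$. The $\mathbb Q$-algebra $\mathbb Q[a_1,\dots,a_r,c_0^{-1}]\subset K$ is nonzero and finitely generated. By Zariski's lemma its quotient by a maximal ideal is a finite extension $F$ of $\mathbb Q$. Restricting the quotient map to $A$ gives a ring homomorphism $\varphi:A\to F$, and $\varphi(c_0)\ne0$ because $c_0$ is a unit in the larger algebra.

Hypothesis 1 consists of identities in $A[[x]]$, since $\partial_i$ preserves $A[[x]]$. Applying $\varphi$ to coefficients is a ring homomorphism $A[[x]]\to F[[x]]$ that commutes with the $\partial_i$. So the identities hold for the images $\bar f,\bar Q,\bar b$. Coefficients of $f$ in degree $<d$ are $0$ and $\varphi(c_0)\ne0$, so $\bar f$ has order exactly $d$. The polynomial $\bar b$ is monic of degree $e$. From now on write $f,Q,b$ for the images.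

**Step 3: choose $p$.** We need a prime at which everything is integral. There is an integer $M\ge1$ with $M\varphi(a_j)$ an algebraic integer for all $j$. Fix a prime $p\nmid M$. Let $L\supset F$ be a number field, Galois over $\mathbb Q$, in which $b(s)=\prod_{i=1}^e(s+\alpha_i)$ splits. Let $v$ extend $v_p$ to $L$ and let $O=\{y\in L:v(y)\ge0\}$. Since $v(M)=0$ and $v(M\varphi(a_j))\ge0$, every $\varphi(a_j)$ lies in $O$, so $\varphi(A)\subset O$. Hence $f\in O[[x]]$, the coefficients of $Q$ lie in $O[[x]]$, and $b\in O[s]$. As $b$ is monic over $O$, its roots lie in $O$ by Section 5, so $v(\alpha_i)\ge0$ for all $i$.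

(An example of a prime to avoid: for $P=x_1^2+x_2^2$ the monic normalization is $Q=\tfrac14\Delta$, $b=s^2$, and $p=2$ is excluded because of the coefficient $\tfrac14$.)

**Step 4: iterate, starting beyond the integer roots of $b$.** If $b(m)=0$ for some $m\ge1$, the product in (2) vanishes and carries no information. So choose an integer $m_0\ge0$ with $b(m)\ne0$ for all integers $m>m_0$. For $N\ge2$ put
$$R_N=Q(m_0+1)\,Q(m_0+2)\cdots Q(m_0+N),\qquad B_N=\prod_{m=m_0+1}^{m_0+N}b(m)\ne0 .$$
The rightmost factor acts first: $Q(m_0+N)f^{m_0+N}=b(m_0+N)f^{m_0+N-1}$. The constant $b(m_0+N)$ passes through the remaining operators, and so on. After $N$ steps,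
$$R_N\,f^{m_0+N}=B_N\,f^{m_0}. \tag{4}$$
Unlike in (2), the right side is not a constant. Since $O[[x]]$ is a domain, $f^{m_0}\ne0$, and we fix $\gamma$, independent of $N$, with $c:=[x^\gamma]f^{m_0}\ne0$. Applying $\partial^\gamma$ to (4) and evaluating at $x=0$,
$$\bigl(\partial^\gamma R_N\,f^{m_0+N}\bigr)(0)=B_N\,\gamma!\,c. \tag{5}$$

**Step 5: bound the left side of (5) from below.** The finite sums $\sum_\beta g_\beta\partial^\beta$ with $g_\beta\in O[[x]]$ form a ring under composition, because
$$\partial^\beta\circ g=\sum_{\delta\le\beta}\binom\beta\delta\,(\partial^\delta g)\,\partial^{\beta-\delta}$$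
has integer binomial coefficients and $\partial^\delta g\in O[[x]]$. So $\partial^\gamma R_N=\sum_\beta g_\beta\partial^\beta$ is such a finite sum. The $g_\beta$ depend on $N$, and we know nothing about them except that they have coefficients in $O$; this is enough. Since $(\partial^\beta h)(0)=\beta!\,[x^\beta]h$, the left side of (5) is
$$\sum_\beta g_\beta(0)\;\beta!\;[x^\beta]f^{m_0+N}.$$
Here $g_\beta(0)\in O$ and $[x^\beta]f^{m_0+N}\in O$. Moreover $[x^\beta]f^{m_0+N}=0$ unless $|\beta|\ge D:=d(m_0+N)$, because $f$ has order $d$. By Lemma 1 and the ultrametric inequality, the sum has valuation at least $\frac D{p-1}-n(1+\log_p(D+1))$. With (5),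
$$v(B_N)+v(\gamma!\,c)\ \ge\ \frac{d(m_0+N)}{p-1}-O(\log N). \tag{6}$$

**Step 6: bound $v(B_N)$ from above and compare.** We have $v(B_N)=\sum_{i=1}^e\sum_{m=m_0+1}^{m_0+N}v(m+\alpha_i)$, and $m+\alpha_i\ne0$ for all integers $m>m_0$ by the choice of $m_0$. Lemma 2, applied to $\alpha_1,\dots,\alpha_e$, gives $v(B_N)\le\frac{eN}{p-1}+O(\log N)$. The quantities $p,m_0,\gamma,c$ do not depend on $N$, and $v(\gamma!\,c)$ is finite. So (6) gives
$$\frac{eN}{p-1}+O(\log N)\ \ge\ \frac{dN}{p-1}-O(\log N).$$
Divide by $N$ and let $N\to\infty$: $e\ge d$. $\blacksquare$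

This proves Theorem B, and with Section 4 also Theorem A and the Corollary.

Hypothesis 2 is used in Steps 1 to 3: it supplies the map to a number field and a single prime at which all coefficients are integral. Nothing is claimed here for convergent or formal power series whose coefficients do not lie in a finitely generated ring. Nor is there a classification of the cases $\deg b=\deg P$.

## 8. A consequence for ideals

Let $\mathfrak a=(f_1,\dots,f_r)\subset\mathbb C[x]$ be a nonzero ideal and let $b_{\mathfrak a}$ be its Budur–Mustață–Saito $b$-function. In the customary convention it is the monic polynomial of least degree such that, with indeterminates $s_1,\dots,s_r$,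
$$b_{\mathfrak a}(s_1+\dots+s_r)\prod_if_i^{s_i}=\sum_{c}Q_c\prod_{c_i<0}\binom{s_i}{-c_i}\prod_if_i^{s_i+c_i} .$$
Here the sum is over finitely many $c\in\mathbb Z^r$ with $\sum c_i=1$, and the $Q_c$ are differential operators with coefficients in $\mathbb C[s_1,\dots,s_r,x]$.

For example, let $\mathfrak a=(x_1,\dots,x_n)$. Then $\sum_i\partial_i\bigl(x_i\prod_jx_j^{s_j}\bigr)=\bigl(n+\sum_is_i\bigr)\prod_jx_j^{s_j}$, so $b_{\mathfrak a}(s)$ divides $s+n$.

Mustață (*Bernstein–Sato polynomials for general ideals vs. principal ideals*, Proc. AMS 150 (2022)) proved, in the customary convention, that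
$$b_g(s)=(s+1)\,b_{\mathfrak a}(s)\qquad\text{for } g=\sum_if_iy_i\in\mathbb C[x,y].$$
Suppose every element of $\mathfrak a$ vanishes to order $\ge d$ at $a$. Then $g$, which is nonzero, has multiplicity $\ge d+1$ at $(a,0)$. By Corollary (i), $1+\deg b_{\mathfrak a}=\deg b_g\ge d+1$, so
$$\deg b_{\mathfrak a}\ge d .$$
In the example $d=1$ at $a=0$, so $b_{\mathfrak a}(s)=s+n$.

## 9. The distribution of the roots

In Section 7 the prime was fixed and $N$ went to infinity. If $p$ and $N$ grow together, with $N\approx tp$, the same identity (5) says something about where the roots of $b_P$ lie modulo $\mathbb Z$.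

Let $0\ne P\in K[x]$ have multiplicity $d$ at some point of $K^n$, and write, in our convention, $b_P(s)=\prod_{i=1}^e(s-1+\alpha_i)$. The $\alpha_i$ are positive rational numbers. Over $\mathbb C$ this follows from the theorem of Kashiwara (*B-functions and holonomic systems*, Invent. Math. 38 (1976)), since the global $b_P$ is the least common multiple of the local ones. For general $K$, note that $P$ is defined over a finitely generated subfield, which embeds in $\mathbb C$, and that $b_P$ does not change under field extension. Indeed, for fixed bounds on the degrees of $Q$ in $s,x,\partial$ and a fixed degree of the monic polynomial $b$, (1) is, after clearing powers of $P$, an inhomogeneous linear system for the coefficients of $Q$ and $b$ over the base field. It is solvable over an extension if and only if it is solvable over the base field. So the least degree is the same, and the monic $b$ of least degree is unique. Kashiwara's theorem is used only in this section.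

Let $c$ be a common denominator of the $\alpha_i$. For real $y$ let $\langle y\rangle\in(0,1]$ be the number congruent to $y$ modulo $\mathbb Z$; thus $\langle\tfrac53\rangle=\tfrac23$ and $\langle2\rangle=1$.

**Theorem C.** For every integer $u$ prime to $c$ and every real $t>0$,
$$\sum_{i=1}^e\#\{j\in\mathbb Z_{\ge0}:\ j+\langle u\alpha_i\rangle\le t\}\ \ge\ \lfloor dt\rfloor-n+1 .$$

The left side is $et+O(1)$ as $t\to\infty$, so Theorem C again gives $e\ge d$. For $P=x_1x_2$ we have $\alpha_1=\alpha_2=1$, and the inequality at the origin reads $2\lfloor t\rfloor\ge\lfloor2t\rfloor-1$, with equality exactly when the fractional part of $t$ is at least $\tfrac12$.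

*Proof.* **Step 1: set up (5) for large $p$.** Translate the point to $0$ and specialize to a number field as in Section 7. The map $\varphi$ there is the restriction of a $\mathbb Q$-algebra homomorphism, so the rational roots $1-\alpha_i$ of $b_P$ are unchanged. The integer $M$ is fixed before $p$ is chosen. By Dirichlet's theorem there are arbitrarily large primes $p$ with $pu\equiv1\bmod c$, and all but finitely many of them satisfy $p\nmid M$. Take such a $p$, large, and note that $p\nmid c$. Since all $\alpha_i>0$, we have $b_P(m)\ne0$ for all $m\ge1$. So in (5) we may take $m_0=0$ and $\gamma=0$, and then $f^{m_0}=1$ and the constant $\gamma!\,[x^\gamma]f^{m_0}$ in (5) is $1$. (From here on $c$ denotes only the common denominator.) Put $N=\lceil tp\rceil$.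

**Step 2: lower bound.** As in Step 5 of Section 7, now using $v_p(k!)\ge\lfloor k/p\rfloor\ge(k-(p-1))/p$,
$$v_p(B_N)\ \ge\ \min_{|\beta|\ge dN}v_p(\beta!)\ \ge\ \min_{|\beta|=dN}\sum_{i=1}^n\Bigl\lfloor\frac{\beta_i}p\Bigr\rfloor\ \ge\ \frac{dN-n(p-1)}p\ >\ dt-n .$$
The second inequality uses $\beta'!\mid\beta!$ for $\beta'\le\beta$, as in Lemma 1. The last uses $N\ge tp$ and $(p-1)/p<1$.

**Step 3: upper bound.** We count exactly which factors of $B_N=\prod_{i=1}^e\prod_{s=0}^{N-1}(s+\alpha_i)$ can be divisible by $p$. Write $\alpha_i=a_i/c$ with $a_i$ a positive integer. Since $p\nmid c$, $v_p(s+\alpha_i)=v_p(cs+a_i)$. For $0\le s<N$ we have $s\le N-1<tp$, so $0<cs+a_i<ctp+a_i<p^2$ for $p$ large, and the valuation is $0$ or $1$.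

Suppose it is $1$. Then $cs+a_i=kp$ with an integer $k\ge1$. Reducing modulo $c$ gives $kp\equiv a_i$, and multiplying by $u$ gives $k\equiv ua_i\bmod c$. Also $k<ct+a_i/p$. Once $p$ is so large that $a_i/p<\lfloor ct\rfloor+1-ct$, this forces $k<\lfloor ct\rfloor+1$, that is, $k\le ct$. For fixed $i$, distinct $s$ give distinct $k$.

The integers $k\ge1$ with $k\equiv ua_i\bmod c$ are exactly those for which $k/c$ is positive and congruent to $u\alpha_i$ modulo $\mathbb Z$, that is, $k/c=\langle u\alpha_i\rangle+j$ with $j\in\mathbb Z_{\ge0}$. The condition $k\le ct$ becomes $j+\langle u\alpha_i\rangle\le t$. Hence $v_p(B_N)$ is at most the left side of Theorem C.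

**Step 4: combine.** The left side of Theorem C is an integer greater than $dt-n$, hence at least $\lfloor dt\rfloor-n+1$. $\square$

For $n=1$ and $P=x^d$ with $d\ge1$, equality holds for every $t$. By Section 4, $b_P(s)=\prod_{k=0}^{d-1}(s-k/d)$, so the $\alpha_i$ are $\tfrac1d,\tfrac2d,\dots,\tfrac dd$. Any $u$ prime to $c$ is prime to $d$, so it permutes the residues modulo $d$, and the numbers $\langle u\alpha_i\rangle$ are again $\tfrac1d,\dots,\tfrac dd$. The sums $j+\tfrac id$ with $j\ge0$ and $1\le i\le d$ run once through all positive multiples of $\tfrac1d$, so the left side is $\lfloor dt\rfloor$, which is the right side for $n=1$.
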